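# The Hurewicz property after adding one Miller real

## 1. Ground-model Cantor space seen from a larger model

Let $V$ be a model of ZFC sitting inside a larger model that contains a function $g\in\omega^\omega$ with $g\notin V$. We look at the compact space $2^\omega$ of $V$ from the larger model.

First we code $g$ by a binary sequence. For $t\in\omega^{<\omega}$ put
$$e(t)=0^{t(0)}1\,0^{t(1)}1\cdots 0^{t(|t|-1)}1\in 2^{<\omega},\qquad q_t=e(t)^\frown 000\cdots\in 2^\omega ,$$
and let $e(g)=\bigcup_l e(g|l)\in 2^\omega$. For $p\ne r$ in $2^\omega$ let $\Delta(p,r)=\min\{i:p(i)\ne r(i)\}$.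

Suppose $g$ begins with $2,0,1$. Then $e(g)=001\,1\,01\cdots=001101\cdots$. Compare it with three of the points $q_t$:

- $q_\emptyset=000000\cdots$ first differs from $e(g)$ at place $2$, and $2=g(0)$;
- $q_{(2)}=001000\cdots$ first differs at place $3$, and $3=|001|+g(1)=3+0$;
- $q_{(2,0)}=001100\cdots$ first differs at place $5$, and $5=|0011|+g(2)=4+1$.

The pattern is general. If $t\subset g$, then $e(g)$ begins with $e(t)^\frown 0^{g(|t|)}1$, while $q_t$ begins with $e(t)$ and continues with zeros. Hence
$$\Delta(q_t,e(g))=|e(t)|+g(|t|)\ \ge\ g(|t|)\qquad(t\subset g).\tag{1}$$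

Each $q_t$ lies in $V$. The point $e(g)$ does not, because $g$ can be read off from it. So in the larger model the sets $W_m=\{x\in 2^\omega\cap V:\Delta(x,e(g))\le m\}$ are open and increasing, and they cover $2^\omega\cap V$. No $W_m$ is everything: by (1), $\Delta(q_{g|l},e(g))\ge|e(g|l)|\ge l$ for every $l$. So $2^\omega\cap V$, compact in $V$, is no longer compact.

Compactness is fragile, then. What about weaker covering properties? We consider one that lies just above $\sigma$-compactness.

## 2. $\gamma$-covers and the Hurewicz property

**Definition.** A sequence $\langle W_n:n\in\omega\rangle$ of subsets of a space $X$ is a *$\gamma$-cover* of $X$ if for each $x\in X$ the set $\{n\in\omega:x\notin W_n\}$ is finite. The space $X$ has the *Hurewicz property* (is *Hurewicz*) if for every sequence $\langle\mathcal U_n:n\in\omega\rangle$ of open covers of $X$ there are finite $\mathcal V_n\subseteq\mathcal U_n$ such that $\langle\bigcup\mathcal V_n:n\in\omega\rangle$ is a $\gamma$-cover of $X$.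

On the discrete space $\omega$, the sets $W_n=\{0,\dots,n\}$ form a $\gamma$-cover, while the sets $W_n=\{n\}$ cover but do not form a $\gamma$-cover. Every $\sigma$-compact space is Hurewicz: if $X=\bigcup_jK_j$ with $K_j$ compact and increasing, let $\mathcal V_n$ cover $K_n$. In particular every countable space is Hurewicz. The space $\omega^\omega$ is not: take $\mathcal U_n=\{W^n_m:m\in\omega\}$ with $W^n_m=\{x:x(n)\le m\}$. Finite subfamilies have unions contained in sets $W^n_{f(n)}$, and the point $x=f+1$ lies in none of these.

We write $\forall^\infty$ for "for all but finitely many", and $h\le^*f$ for $\forall^\infty n\;h(n)\le f(n)$. Open covers of a subspace are represented by families of open sets of the ambient space. Three translations of the property will be used.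

**(H1)** *Let $K$ be compact metrizable and $Y\subseteq K$. Suppose that for every $G_\delta$ set $H\subseteq K$ with $Y\subseteq H$ there is a $\sigma$-compact $F$ with $Y\subseteq F\subseteq H$. Then $Y$ is Hurewicz.*

Proof. Let $\mathcal U_n$ be families of open subsets of $K$ covering $Y$, and let $H=\bigcap_n\bigcup\mathcal U_n$, a $G_\delta$ set containing $Y$. Take $Y\subseteq F=\bigcup_jK_j\subseteq H$ with $K_j$ compact and increasing. Since $K_n\subseteq H\subseteq\bigcup\mathcal U_n$, some finite $\mathcal V_n\subseteq\mathcal U_n$ covers $K_n$. If $x\in Y\cap K_j$, then $x\in\bigcup\mathcal V_n$ for all $n\ge j$. $\square$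

**(H2)** *If $Y$ is Hurewicz and $W^n_m$ ($n,m\in\omega$) are open, increasing in $m$, with $Y\subseteq\bigcup_mW^n_m$ for each $n$, then there is $f\in\omega^\omega$ with $\forall x\in Y\;\forall^\infty n\;x\in W^n_{f(n)}$. Hence if $x\mapsto h_x\in\omega^\omega$ is continuous on a Hurewicz space $Y$, there is $f$ with $h_x\le^*f$ for all $x\in Y$.*

Proof. Apply the Hurewicz property to $\mathcal U_n=\{W^n_m:m\in\omega\}$. By monotonicity the union of the finite family $\mathcal V_n$ is contained in some $W^n_{f(n)}$. For the second statement use the relatively open sets $W^n_m=\{x\in Y:h_x(n)\le m\}$. $\square$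

**(H3)** *Let $Y\subseteq2^\omega$. Suppose that whenever $W^n_m$ are clopen subsets of $2^\omega$, increasing in $m$, with $Y\subseteq\bigcup_mW^n_m$ for all $n$, there is $f$ as in (H2). Then $Y$ is Hurewicz.*

Proof. Given families $\mathcal U_n$ of open subsets of $2^\omega$ covering $Y$, let
$$W^n_m=\bigcup\{[\sigma]:|\sigma|\le m,\ [\sigma]\subseteq U\text{ for some }U\in\mathcal U_n\}.$$
This is a finite union of basic clopen sets, so it is clopen. The sets $W^n_m$ increase with $m$, and they cover $Y$ because every open set is a union of sets $[\sigma]$. Take $f$. Each of the finitely many $[\sigma]$ that make up $W^n_{f(n)}$ lies in a member of $\mathcal U_n$, so some finite $\mathcal V_n\subseteq\mathcal U_n$ covers $W^n_{f(n)}$. $\square$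

Back to the example. The single cover $\{W_m:m\in\omega\}$ of Section 1, repeated for every $n$, does not show that $2^\omega\cap V$ fails to be Hurewicz in the larger model: $\mathcal V_n=\{W_n\}$ gives a $\gamma$-cover. To have a chance, one must play on infinitely many coordinates. So let
$$Z=(2^\omega)^\omega ,$$
a compact metrizable space homeomorphic to $2^\omega$, and for $x\in Z\cap V$ put
$$h_x(n)=\Delta(x(n),e(g))\qquad(n\in\omega).\tag{2}$$
This is defined, since $x(n)\in V$ and $e(g)\notin V$. The map $x\mapsto h_x$ is continuous on $Z\cap V$, since "$h_x(n)=i$" depends only on $x(n)|(i+1)$. By (H2), if $Z\cap V$ is Hurewicz in the larger model, then one $f$ bounds all $h_x$ modulo finite. Whether such an $f$ exists depends on how $g$ was added.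

## 3. Superperfect trees and the Miller real

**Definition.** A *superperfect tree* is a nonempty $T\subseteq\omega^{<\omega}$, closed under initial segments, such that every node of $T$ has an extension in $T$ with infinitely many immediate successors in $T$. A node with infinitely many immediate successors in $T$ is called *$\omega$-splitting* in $T$. *Miller forcing* $\mathbb M$ is the set of superperfect trees, ordered by $S\le T$ iff $S\subseteq T$.

For example, $\{t:t(n)=0\text{ for all odd }n<|t|\}$ is superperfect: its nodes of even length are $\omega$-splitting, the others have one successor. The tree $2^{<\omega}$ is not superperfect.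

Let $G$ be $\mathbb M$-generic over $V$; we add a single Miller real and do not iterate. From the general theory of forcing we use the following. What holds in $V[G]$ is forced by some condition in $G$. If $T$ forces that a name denotes an element of a given set $A\in V$, then some $T'\le T$ decides which element. And $G$ meets every set in $V$ that is dense below a member of $G$.

For $t\in T\in\mathbb M$ let $(T)_t=\{u\in T:u\text{ comparable with }t\}$. This is a condition: each of its nodes extends to a node extending $t$, and above $t$ it agrees with $T$.

**(M1)** *There is a unique $g\in\omega^\omega$ in $\bigcap_{T\in G}[T]$, the Miller real.* For each $n$ the conditions with exactly one node of length $n$ are dense: given $T$, pick $t\in T$ of length $n$ and pass to $(T)_t$. So $G$ contains one such condition for each $n$; let $g_n$ be its node of length $n$. If $T\in G$, a common extension in $G$ of $T$ and that condition has a node of length $n$, which must be $g_n$, so $g_n\in T$. Applying this to the condition chosen for $m<n$, we get that $g_n|m$ is a node of length $m$ in it, so $g_n|m=g_m$. Hence $g=\bigcup_ng_n$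 is as required, and it is unique since any element of the intersection must restrict to $g_n$.

**(M2)** *If $S\in G$, $t\in S$ and $t\subset g$, then $(S)_t\in G$.* The conditions contained in some $(S)_{t'}$ with $t'\in S$, $|t'|=|t|$, are dense below $S$: given $R\le S$, take $t'\in R$ of that length and pass to $(R)_{t'}$. So some such $(S)_{t'}$ is in $G$. Then $g\in[(S)_{t'}]$, so $t'\subset g$ and $t'=t$.

**(M3)** *$g\notin V$, and hence $e(g)\notin V$.* If $r\in\omega^\omega\cap V$, every $T\in\mathbb M$ has a node $t\not\subset r$, and $(T)_t\Vdash g\ne r$.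

## 4. Preservation by one Miller real: the two questions and their answers

Let $X\in V$ be a topological space. In $V[G]$, $X$ carries the topology generated by its ground-model topology; a ground-model subspace of $2^\omega$ is thus regarded as a subspace of $(2^\omega)^{V[G]}$. Miller forcing *preserves the Hurewicz property of $X$* if, whenever $X$ is Hurewicz in $V$, it is Hurewicz in $V[G]$ for every $\mathbb M$-generic $G$ over $V$.

We shall see in Section 7 that $Z\cap V$, which is compact in $V$, is never Hurewicz in $V[G]$, and that the same then holds for every metrizable $X\in V$ containing a copy of $2^\omega$ in $V$. The question is whether such a copy is the only obstruction. It comes from Dušan Repovš and Lyubomyr Zdomskyy, "Preservation of $\gamma$-spaces and covering properties of products", arXiv:1909.07614 (2019), in two parts.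

1. Is it true that for every ground model $V$ and every metrizable $X\in V$ which, in $V$, is Hurewicz and contains no topological copy of $2^\omega$, the space $X$ remains Hurewicz in $V[G]$ for every $\mathbb M$-generic $G$ over $V$?
2. Is it true that for every ground model $V$ and every Sierpiński set $X\in V$ (in the sense of $V$) that is Hurewicz in $V$, $X$ remains Hurewicz in $V[G]$?

**Definition.** A *Sierpiński set* is an uncountable subset of $2^\omega$ whose intersection with every Lebesgue null set is countable.

Under CH such sets exist: list the Borel null sets as $\langle N_\alpha:\alpha<\omega_1\rangle$ and choose $x_\alpha\notin\{x_\beta:\beta<\alpha\}\cup\bigcup_{\beta\le\alpha}N_\beta$, which is possible because this countable union is null. Every null set is contained in some $N_\alpha$, and $N_\alpha$ contains no $x_\beta$ with $\beta\ge\alpha$.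

The answer to the first part is no, and every ground model of CH contains a counterexample. The answer to the second is yes, for every ground model. The precise statements, proved in ZFC, are these.

**Theorem A.** Let $V\models$ CH. There is $X\in V$, $X\subseteq(2^\omega)^\omega\cong2^\omega$, such that in $V$: $X$ contains no copy of $2^\omega$ and $X$ is Hurewicz (indeed $X^k$ is Hurewicz for all $k\ge1$); but for **every** $\mathbb M$-generic $G$ over $V$, $X$ is not Hurewicz in $V[G]$.

**Theorem B.** Let $V$ be any ground model, $G$ $\mathbb M$-generic over $V$, $\nu\in V$ a finite Borel measure on $2^\omega$ (in $V$), and $X\in V$, $X\subseteq2^\omega$, such that for every $\nu$-null Borel set $N\in V$ the space $X\cap N$ is Hurewicz in $V[G]$. Then $X$ is Hurewicz in $V[G]$.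

Theorem A answers the first part, since models of CH exist (for instance the extension of any model by $\mathrm{Col}(\omega_1,2^\omega)$). The space it gives is separable, metrizable and zero-dimensional. Theorem B with $\nu$ Lebesgue measure answers the second part: if $X$ is Sierpiński in $V$, each $X\cap N$ is countable in $V$, hence countable and so Hurewicz in $V[G]$. It is not even needed that $X$ be Hurewicz in $V$.

## 5. One point that escapes every ground-model bound

We try the simplest case of unboundedness by hand. Fix in $V$ a bijection $s\mapsto\#s$ from $\omega^{<\omega}$ onto $\omega$, and let $x\in Z\cap V$ be the point with $x(\#t)=q_t$ for every $t$. Each finite sequence $t$, as a possible initial segment of $g$, has a coordinate of its own.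

*For every $f\in\omega^\omega\cap V$ we have $h_x\not\le^*f$ in $V[G]$.* Let $T\in\mathbb M$ and $l\in\omega$. Choose an $\omega$-splitting $t\in T$ with $|t|\ge l$, and $i>f(\#t)$ with $t^\frown i\in T$. Then $(T)_{t^\frown i}$ forces $t\subset g$ and $g(|t|)=i$, so by (1) it forces $h_x(\#t)=\Delta(q_t,e(g))\ge i>f(\#t)$. By density this happens for infinitely many $t$.

The argument needs $f\in V$: we looked at the value $f(\#t)$ before choosing $i$. For $f\in V[G]$ it must break down, since $f=h_x$ bounds $h_x$. So $x$ has to be chosen after the name of $f$, and the condition must decide the relevant value of $f$ first and branch beyond it afterwards. Passing to a stronger condition at each of infinitely many nodes destroys parts of the tree, and we need bookkeeping that guarantees that a condition is left at the end. That bookkeeping is also what Theorem B will run on.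

## 6. Schemes

**Definition.** A *scheme* is a family $\langle T_s,t_s,i^s_k:s\in\omega^{<\omega},k\in\omega\rangle$ with $T_s\in\mathbb M$ and $t_s\in T_s$ such that all nodes of $T_s$ are comparable with $t_s$; for each $s$ the numbers $i^s_k$ ($k\in\omega$) are distinct; $T_{s^\frown k}\subseteq T_s$; and $t_s{}^\frown i^s_k\subseteq t_{s^\frown k}$.

The plainest scheme is $T_s=(\omega^{<\omega})_s$, $t_s=s$, $i^s_k=k$. In general the $t_s$ are a copy of $\omega^{<\omega}$ inside $T_\emptyset$, with long stretches allowed between consecutive splittings. If $s\subsetneq s'$, then $t_s\subsetneq t_{s'}$. If $s,s'$ are incomparable, then $t_s,t_{s'}$ are incompatible, since they extend $t_r{}^\frown i^r_k$ and $t_r{}^\frown i^r_{k'}$ for some $r$ and some $k\ne k'$.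

**Construction of schemes.** The purpose is to have every $T_s$ decide a piece of information assigned to $s$. We work in $V$ by recursion on $|s|$, keeping $t_s$ an $\omega$-splitting node of $T_s$. At the root, given a condition $T$, let $T'\le T$ decide what is required at $\emptyset$, let $t_\emptyset$ be an $\omega$-splitting node of $T'$, and put $T_\emptyset=(T')_{t_\emptyset}$. Given $T_s,t_s$, choose any infinitely many distinct $i^s_k$ with $t_s{}^\frown i^s_k\in T_s$. For each $k$ let $T'\le(T_s)_{t_s{}^\frown i^s_k}$ decide what is required at $s^\frown k$, let $t_{s^\frown k}\supseteq t_s{}^\frown i^s_k$ be an $\omega$-splitting node of $T'$, and put $T_{s^\frown k}=(T')_{t_{s^\frown k}}$. Note that we are free to choose the $i^s_k$ after seeing what $T_s$ decided, for example all of them above a given number.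

Let $\mathcal R$ be the set of all $R\subseteq\omega^{<\omega}$ such that $\emptyset\in R$, $R$ is closed under initial segments, and every $s\in R$ has infinitely many $k$ with $s^\frown k\in R$. For $R\in\mathcal R$ put
$$S_R=\{t:\exists s\in R\;\;t\subseteq t_s\}.$$
In the plainest scheme, with $R$ the set of sequences all of whose entries are even, $S_R=R$, a condition forcing all values of $g$ to be even. For Theorem A we only need $R=\omega^{<\omega}$. For Theorem B the freedom to thin out to a smaller $R$ is essential.

**Lemma 1.** For a scheme in $V$ and $R\in\mathcal R\cap V$: $S_R\in\mathbb M$, $S_R\subseteq T_\emptyset$, and $S_R$ forces: for every $j$ there is exactly one $s\in R$ with $|s|=j$ and $t_s\subset g$; moreover $T_s\in G$ for this $s$, and $g\supset t_s{}^\frown i^s_k$ for some $k$ with $s^\frown k\in R$.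

**Step 1: $S_R$ is a condition below $T_\emptyset$.** It is nonempty and closed under initial segments. Every node of it extends to some $t_s$ with $s\in R$, and this $t_s$ has in $S_R$ the successors $t_s{}^\frown i^s_k\subseteq t_{s^\frown k}$ for the infinitely many $k$ with $s^\frown k\in R$. Since $t_s\in T_s\subseteq T_\emptyset$ for all $s$, we get $S_R\subseteq T_\emptyset$.

**Step 2: what $S_R$ looks like above $t_s$.** Let $s\in R$, $u\in S_R$, $u\supsetneq t_s$, say $u\subseteq t_{s'}$ with $s'\in R$. Then $t_{s'}\supsetneq t_s$. So $s,s'$ are comparable, and $s'\subseteq s$ is impossible; thus $s'\supsetneq s$. Let $s^\frown k\subseteq s'$. Then $s^\frown k\in R$ and $t_s{}^\frown i^s_k\subseteq t_{s'}$. As $u$ is a proper extension of $t_s$ inside $t_{s'}$, we get $u\supseteq t_s{}^\frown i^s_k$. Also $u\subseteq t_{s'}\in T_{s'}\subseteq T_s$, so $u\in T_s$. Since initial segments of $t_s$ are in $T_s$ too, in particular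
$$(S_R)_{t_s}\subseteq T_s .$$

**Step 3: the generic real follows the scheme.** Let $S_R\in G$; then $g\in[S_R]$. All nodes of $S_R\subseteq T_\emptyset$ are comparable with $t_\emptyset$, so $t_\emptyset\subset g$. Suppose $t_s\subset g$ with $s\in R$. By Step 2, applied to $u=g|(|t_s|+1)$, we have $t_s{}^\frown i^s_k\subset g$ for some $k$ with $s^\frown k\in R$. We claim $t_{s^\frown k}\subset g$. Let $u\in S_R$ extend $t_s{}^\frown i^s_k$, say $u\subseteq t_{s''}$ with $s''\in R$. As in Step 2, $s''\supseteq s^\frown k'$ for some $k'$ with $t_s{}^\frown i^s_{k'}\subseteq t_{s''}$. Since also $t_s{}^\frown i^s_k\subseteq t_{s''}$ and the $i^s_k$ are distinct, $k'=k$. So $t_{s^\frown k}\subseteq t_{s''}$, and $u$ is comparable with $t_{s^\frown k}$. Applying this to long initial segments $u$ of $g$ proves the claim.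

By induction on $j$ there is $s\in R$ of length $j$ with $t_s\subset g$. It is unique, since different sequences of the same length give incompatible nodes. Finally, if $s\in R$ and $t_s\subset g$, then $(S_R)_{t_s}\in G$ by (M2), so $T_s\in G$ by Step 2. $\square$

## 7. Ground-model Cantor space is not Hurewicz

Now the argument of Section 5 can be made to work against names. For later use we spend only the coordinates in a prescribed infinite set $a$.

**Lemma 2.** (In $V$.) Let $a\subseteq\omega$ be infinite, and $T\Vdash\dot f\in\omega^\omega$. There are $q:a\to2^\omega$ and $S\le T$ such that for every $x\in Z$ with $x|a=q$, $S\Vdash h_x\not\le^*\dot f$.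

Proof. Let $a=\{n_0<n_1<\cdots\}$ and let $s\mapsto\#s$ be a bijection $\omega^{<\omega}\to\omega$. Build a scheme with $T_\emptyset\le T$ and numbers $f_s$ such that
$$T_s\Vdash\dot f(n_{\#s})=f_s\qquad\text{and all }i^s_k>f_s ;$$
after $T_s,t_s,f_s$ have been chosen, use only successors of $t_s$ with last value greater than $f_s$. Put $q(n_{\#s})=q_{t_s}$ and $S=S_{\omega^{<\omega}}\le T$.

Let $x|a=q$ and $S\in G$. By Lemma 1, for each length there is $s$ of that length with $t_s\subset g$, $T_s\in G$ and $g(|t_s|)=i^s_k$ for some $k$. For these infinitely many $s$, (1) gives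
$$h_x(n_{\#s})=\Delta(q_{t_s},e(g))\ge g(|t_s|)=i^s_k>f_s=\dot f(n_{\#s}) ,$$
where $\dot f$ is read in $V[G]$. The numbers $n_{\#s}$ are distinct, so $h_x\not\le^*\dot f$. $\square$

Taking $a=\omega$: *$Z\cap V$ is not Hurewicz in $V[G]$.* Otherwise, by (H2) and the continuity of $x\mapsto h_x$, some $T\in G$ and some name satisfy $T\Vdash\dot f\in\omega^\omega\wedge\forall x\in Z\cap V\;h_x\le^*\dot f$, contrary to Lemma 2.

It follows that no metrizable $X\in V$ with a copy $C$ of $2^\omega$ in $V$ is Hurewicz in $V[G]$. Indeed $C$ is closed in $X$ in $V$, and $X\setminus C$ remains open in $V[G]$. A closed subspace of a Hurewicz space is Hurewicz: add the complement to every cover. And $C$, being homeomorphic in $V$ to $Z$, is homeomorphic in $V[G]$ to $Z\cap V$. This is why the first question excludes copies of $2^\omega$.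

## 8. Canonical names, and two attempts under CH

To build a counterexample we must defeat all names $\dot f$ for functions. There are too many names, but up to strengthening the condition only $2^{\aleph_0}$ matter.

**Canonical names.** Let $\mathcal D$ be the set of pairs $(\tau,v)$ with $v:\omega^{<\omega}\to\omega$ and $\tau:\omega^{<\omega}\to\omega^{<\omega}$ such that for each $s$ there are distinct $i^s_k$ with $\tau(s)^\frown i^s_k\subseteq\tau(s^\frown k)$ for all $k$. Let $T_\tau=\{t:\exists s\;t\subseteq\tau(s)\}$. This is a condition, since each $\tau(s)$ is $\omega$-splitting in it. Put $t_s=\tau(s)$ and $T_s=(T_\tau)_{\tau(s)}$. This is a scheme: a node comparable with $\tau(s^\frown k)\supsetneq\tau(s)$ is comparable with $\tau(s)$, so $T_{s^\frown k}\subseteq T_s$. Every node of $T_\tau$ is contained in some $\tau(s)\supseteq\tau(\emptyset)$, so $T_\emptyset=T_\tau$; and $S_{\omega^{<\omega}}=T_\tau$ by definition. So by Lemma 1 there is, below $T_\tau$, a name $\dot f_{\tau,v}$ for the function $j\mapsto v(s)$, where $s$ is the unique sequence of length $j$ with $\tau(s)\subset g$. We have $|\mathcal D|=2^{\aleph_0}$.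

For example, if $\tau(s)=s$ and $v(s)$ is the last entry of $s$ (and $v(\emptyset)=0$), then $\dot f_{\tau,v}$ is the function with $\dot f_{\tau,v}(0)=0$ and $\dot f_{\tau,v}(j+1)=g(j)$.

**Lemma 3.** If $T\Vdash\dot f\in\omega^\omega$, there is $(\tau,v)\in\mathcal D$ with $T_\tau\le T$ and $T_\tau\Vdash\dot f=\dot f_{\tau,v}$.

Proof. Build a scheme with $T_\emptyset\le T$ and $T_s\Vdash\dot f(|s|)=v(s)$, and put $\tau(s)=t_s$. Then $(\tau,v)\in\mathcal D$ and $T_\tau=S_{\omega^{<\omega}}\le T$. By Lemma 1, applied to the scheme just built, $T_\tau$ forces that for each $j$ the unique $s$ with $|s|=j$ and $t_s\subset g$ has $T_s\in G$, so $\dot f(j)=v(s)=\dot f_{\tau,v}(j)$. $\square$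

Assume CH in $V$ and list $\mathcal D$ as $\langle(\tau_\alpha,v_\alpha):\alpha<\omega_1\rangle$.

The first attempt is to apply Lemma 2 with $a=\omega$ to each $\dot f_{\tau_\alpha,v_\alpha}$ and collect the resulting points $x^\alpha$. The set is not Hurewicz in any $V[G]$. The trouble is in $V$. To use (H1) we must put a $\sigma$-compact set between $X$ and a given $G_\delta$ set $H\supseteq X$, and the points $x^\alpha$ arrive with every coordinate prescribed, so we cannot steer the later ones into a $\sigma$-compact set chosen earlier.

Lemma 2 offers room: it prescribes only the coordinates in $a$. So, as a second attempt, fix an infinite, coinfinite $a$ and $y:\omega\setminus a\to2^\omega$, and keep $X$ inside the $\sigma$-compact set $F=\{x\in Z:\forall^\infty n\notin a\;\;x(n)=y(n)\}$. To get $F\subseteq H$ for every $G_\delta$ set $H\supseteq X$, list the $G_\delta$ sets as $H_\alpha$. At stage $\alpha$, if $F\not\subseteq H_\alpha$, put a point of $F\setminus H_\alpha$ into $X$, so that $H_\alpha\not\supseteq X$ and $H_\alpha$ needs no attention. This makes $X$ Hurewicz, but it proves too much. For $c\in F$ take $H_\alpha=Z\setminus\{c\}$: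 the only point of $F\setminus H_\alpha$ is $c$, so $c$ goes into $X$. Hence $X=F$, and $F$ contains the copy $\{x:x|(\omega\setminus a)=y\}$ of the Cantor space $Z$.

The exact obstacle is that one fixed $F$ must be swallowed whole. The way past it is to let $F$ shrink. At stage $\alpha$ we treat $H_\alpha$ using the current $F_\alpha$, put only finitely many points into $X$, and then pass to a smaller $F_{\alpha+1}$ that omits a point $c_\alpha$ of the $\alpha$-th perfect set. For this we need a sequence of sets $a_\alpha$, decreasing modulo finite sets, that can be continued for $\omega_1$ steps while every $a_\alpha$ stays infinite, so that Lemma 2 always applies.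

## 9. Shrinking $\sigma$-compact sets: the construction for Theorem A

Work in $V$ with CH. Fix enumerations of length $\omega_1$, listing every item at least once: $(k_\alpha,H_\alpha)$ of all pairs with $k\ge1$ and $H$ a $G_\delta$ subset of $Z^k$; $P_\alpha$ of all nonempty perfect compact $P\subseteq Z$; $(\tau_\alpha,v_\alpha)$ of $\mathcal D$. Fix two distinct points $u,w\in2^\omega$.

By recursion on $\alpha<\omega_1$ we construct infinite $a_\alpha\subseteq\omega$, functions $y_\alpha:\omega\setminus a_\alpha\to\{u,w\}$, finite $X_\alpha\subseteq Z$, and $c_\alpha\in P_\alpha$. Put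
$$F_\alpha=\{x\in Z:\forall^\infty n\in\omega\setminus a_\alpha\;\;x(n)=y_\alpha(n)\}.\tag{3}$$
This is $\sigma$-compact, being the union over $m$ of the closed sets $\{x:\forall n\ge m\;(n\notin a_\alpha\Rightarrow x(n)=y_\alpha(n))\}$. The inductive requirement is, for $\beta<\alpha$:
$$a_\alpha\subseteq^*a_\beta,\text{ and }\;\forall^\infty n\in\omega\setminus a_\beta\;\;\bigl(n\notin a_\alpha\text{ and }y_\alpha(n)=y_\beta(n)\bigr).\tag{4}$$

**Step 1: consequences of (4).** The relation in (4) is transitive: if it holds for $\beta<\gamma$ and for $\gamma<\alpha$, then for almost all $n\notin a_\beta$ we have $n\notin a_\gamma$ and $y_\gamma(n)=y_\beta(n)$, and for almost all of these $n\notin a_\alpha$ and $y_\alpha(n)=y_\gamma(n)=y_\beta(n)$; and $\subseteq^*$ is transitive. Moreover, (4) implies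
$$F_\alpha\subseteq F_\beta\qquad(\beta<\alpha):\tag{5}$$
if $x\in F_\alpha$, then for almost all $n\notin a_\beta$ we have $n\notin a_\alpha$ and $x(n)=y_\alpha(n)=y_\beta(n)$.

**Step 2: choice of $(a_\alpha,y_\alpha)$.** This step keeps (4) going, and at successors it throws $c_\alpha$ out.

*Start.* $a_0=\omega$ and $y_0=\emptyset$, so $F_0=Z$.

*Successor $\alpha+1$.* Split $a_\alpha=a'\sqcup a''$ into infinite sets. Let $a_{\alpha+1}=a'$, let $y_{\alpha+1}=y_\alpha$ on $\omega\setminus a_\alpha$, and for $n\in a''$ let $y_{\alpha+1}(n)\in\{u,w\}\setminus\{c_\alpha(n)\}$. Then (4) holds for $\alpha+1$ and $\alpha$, and by transitivity for all $\beta<\alpha+1$. Since $a''$ is an infinite subset of $\omega\setminus a_{\alpha+1}$ on which $c_\alpha$ and $y_{\alpha+1}$ differ everywhere,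
$$c_\alpha\notin F_{\alpha+1}.\tag{6}$$

*Limit $\alpha$.* Let $\alpha_0<\alpha_1<\cdots$ be cofinal in $\alpha$. By (4), each $i$ imposes only finitely many requirements, so we can choose $0=N_0<N_1<\cdots$ such that for $j<i$:
$$a_{\alpha_i}\setminus N_i\subseteq a_{\alpha_j},\qquad y_{\alpha_i}(n)=y_{\alpha_j}(n)\ \text{ for all }n\ge N_i\text{ with }n\notin a_{\alpha_j}.$$
(For such $n$ the first clause gives $n\notin a_{\alpha_i}$, so $y_{\alpha_i}(n)$ is defined.) Pick strictly increasing $n_i\in a_{\alpha_i}$ with $n_i\ge N_i$, and let $a_\alpha=\{n_i:i\in\omega\}$. For $n\notin a_\alpha$ with $N_i\le n<N_{i+1}$, let $y_\alpha(n)=y_{\alpha_i}(n)$ if $n\notin a_{\alpha_i}$, and $y_\alpha(n)=u$ otherwise.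

We check (4) for $\beta=\alpha_j$. For $i\ge j$ we have $n_i\in a_{\alpha_i}\setminus N_i\subseteq a_{\alpha_j}$ (trivially if $i=j$), so $a_\alpha\subseteq^*a_{\alpha_j}$; equivalently, almost all $n\notin a_{\alpha_j}$ are not in $a_\alpha$. Now let $n\ge N_j$ with $n\notin a_{\alpha_j}\cup a_\alpha$, and let $N_i\le n<N_{i+1}$. Then $i\ge j$, so $n\notin a_{\alpha_i}$, because $a_{\alpha_i}\setminus N_i\subseteq a_{\alpha_j}$; hence $y_\alpha(n)=y_{\alpha_i}(n)=y_{\alpha_j}(n)$. For a general $\beta<\alpha$ choose $j$ with $\beta<\alpha_j$ and use transitivity.

**Step 3: choice of $X_\alpha\subseteq F_\alpha$.** This step defeats the $\alpha$-th name and treats the $\alpha$-th $G_\delta$ set. Let $X_{<\alpha}=\bigcup_{\beta<\alpha}X_\beta$, a countable set. Put into $X_\alpha$ the following points.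

(a) The point $x^\alpha$ with $x^\alpha|a_\alpha=q$ and $x^\alpha|(\omega\setminus a_\alpha)=y_\alpha$, where $q,S$ are given by Lemma 2 for $a=a_\alpha$, $T=T_{\tau_\alpha}$, $\dot f=\dot f_{\tau_\alpha,v_\alpha}$. Then $x^\alpha\in F_\alpha$, and some $S\le T_{\tau_\alpha}$ forces $h_{x^\alpha}\not\le^*\dot f_{\tau_\alpha,v_\alpha}$.

(b) Let $k=k_\alpha$. For $I\subseteq k=\{0,\dots,k-1\}$ and $p\in(X_{<\alpha})^{k\setminus I}$ let
$$\Sigma_{I,p}=\{\xi\in Z^k:\xi|(k\setminus I)=p,\ \xi(i)\in F_\alpha\ (i\in I)\}.$$
If some $\Sigma_{I,p}\not\subseteq H_\alpha$, choose one $\xi\in\Sigma_{I,p}\setminus H_\alpha$ for one such $(I,p)$, and put the points $\xi(i)$, $i\in I$, into $X_\alpha$. They lie in $F_\alpha$.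

For $k=1$ the sets $\Sigma_{I,p}$ are the singletons $\{p\}$ with $p\in X_{<\alpha}$ (for $I=\emptyset$) and the set $F_\alpha$ (for $I=\{0\}$). So for $k=1$ clause (b) asks whether $X_{<\alpha}\cup F_\alpha\subseteq H_\alpha$, and if not, it makes sure that $X\not\subseteq H_\alpha$. For larger $k$ the set $I$ marks the coordinates that are filled at stage $\alpha$ or later.

**Step 4: choice of $c_\alpha$.** Choose $c_\alpha\in P_\alpha\setminus(X_{<\alpha}\cup X_\alpha)$. This is possible since $P_\alpha$ is uncountable and $X_{<\alpha}\cup X_\alpha$ is countable.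

Let $X=\bigcup_{\alpha<\omega_1}X_\alpha$.

## 10. The three properties of $X$

**In $V$, $X$ contains no copy of $2^\omega$.** Such a copy would be a nonempty perfect compact subset of $Z$, hence some $P_\alpha$. But $c_\alpha\in P_\alpha\setminus X$. Indeed, $c_\alpha\notin X_\beta$ for $\beta\le\alpha$ by Step 4. For $\beta>\alpha$ we have $X_\beta\subseteq F_\beta\subseteq F_{\alpha+1}$ by (5), and $c_\alpha\notin F_{\alpha+1}$ by (6).

**In $V$, every $X^k$ is Hurewicz.** We use (H1) in $Z^k$. Let $H\supseteq X^k$ be $G_\delta$, and let $(k,H)=(k_\alpha,H_\alpha)$. If a point $\xi$ had been chosen in (b) at stage $\alpha$, all its coordinates would lie in $X_{<\alpha}\cup X_\alpha\subseteq X$, so that $\xi\in X^k\setminus H$, a contradiction. So all $\Sigma_{I,p}$ are contained in $H$. Each $\Sigma_{I,p}$ is homeomorphic to $F_\alpha^I$ and hence $\sigma$-compact, and there are countably many pairs $(I,p)$. So $F=\bigcup_{I,p}\Sigma_{I,p}$ is $\sigma$-compact and $F\subseteq H$.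

It remains to see $X^k\subseteq F$. Given $\xi\in X^k$, let $I=\{i:\xi(i)\notin X_{<\alpha}\}$. For $i\in I$ we have $\xi(i)\in X_\beta$ for some $\beta\ge\alpha$, so $\xi(i)\in F_\beta\subseteq F_\alpha$ by (5). So $\xi\in\Sigma_{I,p}$ with $p=\xi|(k\setminus I)\in(X_{<\alpha})^{k\setminus I}$, and $\xi\in F$. Thus $X^k\subseteq F\subseteq H$.

**In $V[G]$, $X$ is not Hurewicz.** Suppose it is, for some $G$. Since $x\mapsto h_x$ is continuous on $X$, (H2) gives a name $\dot f$ and $T\in G$ with
$$T\Vdash\dot f\in\omega^\omega\ \wedge\ \forall x\in X\;\;h_x\le^*\dot f .$$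
By Lemma 3 there is $\alpha$ with $T_{\tau_\alpha}\le T$ and $T_{\tau_\alpha}\Vdash\dot f=\dot f_{\tau_\alpha,v_\alpha}$. By (a) there is $S\le T_{\tau_\alpha}$ forcing $h_{x^\alpha}\not\le^*\dot f_{\tau_\alpha,v_\alpha}=\dot f$, and $x^\alpha\in X$. Since $S\le T$ also forces $h_{x^\alpha}\le^*\dot f$, this is a contradiction. This proves Theorem A. $\blacksquare$

## 11. Ground-model outer measure against open sets of the extension

We turn to Theorem B. Clopen subsets of $2^\omega$ are coded by finite objects, so $V$ and $V[G]$ have the same ones (up to reinterpretation). In $V[G]$ we use only the restriction of $\nu$ to clopen sets, a finitely additive function lying in $V$.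

**Reduction to full outer measure.** Work in $V$. Let $B\supseteq X$ be a Borel hull of $X$, that is, $\nu(B)=\nu^*(X)$; it is an intersection of countably many Borel sets containing $X$ with measures tending to the outer measure. Replace $\nu$ by the measure $C\mapsto\nu(C\cap B)$. The hypothesis of Theorem B is kept: if $\nu(N\cap B)=0$, then $X\cap N=X\cap(N\cap B)$ is Hurewicz in $V[G]$. And for the new $\nu$:
$$\text{every Borel set }C\in V\text{ with }\nu(C)>0\text{ meets }X.\tag{7}$$
Otherwise $X\subseteq B\setminus C$, a Borel set of smaller original measure than $B$, contrary to the choice of $B$.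

By (H3) we have to deal with increasing sequences of clopen sets that cover $X$. It is natural to want the following.

**Claim 1.** In $V[G]$, for every generic $G$: if $\langle W_m\rangle$ is an increasing sequence of clopen sets with $X\subseteq\bigcup_mW_m$, then $\nu(W_m)\to\nu(2^\omega)$.

For a sequence in $V$ this is immediate: the complement of $\bigcup_mW_m$ is a Borel set in $V$ missing $X$, so it is null by (7), and $\nu$ is continuous along increasing unions. In $V[G]$ this argument stops at its first line. The complement is a closed set of $V[G]$ that need not be coded in $V$, and (7) says nothing about it. What we do instead is to use a scheme to decide approximations to the complements, to find a Borel set *of $V$* of positive measure, and to apply (7) to it. The point $x\in X$ obtained in this way tells us which nodes of the scheme to keep.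

**Step 1: a scheme of approximations.** Suppose Claim 1 fails. Then there are $T\in\mathbb M$, a rational $\delta>0$ and names $\dot E_m$ (for $2^\omega\setminus W_m$) such that $T$ forces that the $\dot E_m$ are clopen and decreasing, $\nu(\dot E_m)\ge\delta$ for all $m$, and $X\cap\bigcap_m\dot E_m=\emptyset$. Fix rationals $\varepsilon_s>0$ with $\sum_{s\in\omega^{<\omega}}\varepsilon_s<\delta$. The decreasing sequence of reals $\nu(\dot E_m)$ is forced to converge, so for each $\varepsilon>0$ all sufficiently large $m$ satisfy $\nu(\dot E_m\setminus\dot E_{m'})=\nu(\dot E_m)-\nu(\dot E_{m'})<\varepsilon$ for all $m'\ge m$. Hence we can build a scheme with $T_\emptyset\le T$, numbers $m_s\ge|s|$ with $m_{s^\frown k}>m_s$, and clopen sets $E_s\in V$, such that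
$$T_s\Vdash\dot E_{m_s}=E_s\ \wedge\ \forall m\ge m_s\;\;\nu(\dot E_{m_s}\setminus\dot E_m)<\varepsilon_s.\tag{8}$$
Since $T_{s^\frown k}\le T_s$ forces both $\dot E_{m_s}=E_s$ and $\dot E_{m_{s^\frown k}}=E_{s^\frown k}$, and $m_{s^\frown k}>m_s$, we get
$$E_{s^\frown k}\subseteq E_s,\qquad\nu(E_s\setminus E_{s^\frown k})<\varepsilon_s .$$

**Step 2: a ground-model set of positive measure.** We want a point that belongs to infinitely many $E_{s^\frown k}$ whenever it belongs to $E_s$. The bad points at $s$ form the set
$$B_s=\{x\in E_s:x\in E_{s^\frown k}\text{ for only finitely many }k\}=\bigcup_l\bigcap_{k\ge l}(E_s\setminus E_{s^\frown k}).$$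
This is an increasing union of sets of measure at most $\varepsilon_s$, so $\nu(B_s)\le\varepsilon_s$. As $\nu(E_\emptyset)\ge\delta$,
$$\nu\Bigl(E_\emptyset\setminus\bigcup_sB_s\Bigr)\ge\delta-\sum_s\varepsilon_s>0 .$$
This Borel set is in $V$, so by (7) we can pick $x\in X\cap E_\emptyset\setminus\bigcup_sB_s$.

**Step 3: thinning the scheme to $x$.** Let $R=\{s:x\in E_s\}$. Then $\emptyset\in R$; $R$ is closed under initial segments because $E_{s^\frown k}\subseteq E_s$; and each $s\in R$ has infinitely many $k$ with $s^\frown k\in R$ because $x\notin B_s$. So $R\in\mathcal R\cap V$. By Lemma 1, $S_R\le T$ forces that there are $s\in R$ of every length with $T_s\in G$, and for these $x\in E_s=\dot E_{m_s}$ with $m_s\ge|s|$. As the $\dot E_m$ decrease, $S_R\Vdash x\in\bigcap_m\dot E_m$. But $x\in X$ and $T$ forces $X\cap\bigcap_m\dot E_m=\emptyset$, a contradiction. This proves Claim 1. $\square$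

## 12. Borel–Cantelli along a scheme: the end of Theorem B

Let $G$ be as in Theorem B. We verify the hypothesis of (H3) for $X$ in $V[G]$. Let $W^n_m\in V[G]$ be clopen, increasing in $m$, with $X\subseteq\bigcup_mW^n_m$ for each $n$. Take names $\dot W^n_m$ and $T\in G$ forcing this.

By Claim 1 we can choose, for each $n$, an $m$ with $\nu(2^\omega\setminus W^n_m)$ as small as we like. Making these errors summable along the branch that $g$ takes gives a null exceptional set, but one that is defined from $g$, whereas the hypothesis of Theorem B speaks only of null sets in $V$. So we make the errors summable over *all* nodes of a scheme at once; then the exceptional set can be defined in $V$.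

**Step 1: a scheme with summable errors.** In $V$ fix rationals $\varepsilon_s>0$ with $\sum_s\varepsilon_s<\infty$. By Claim 1, $T$ forces that for every $n$ and every rational $\varepsilon>0$ there is $m$ with $\nu(2^\omega\setminus\dot W^n_m)<\varepsilon$. So below any $T^*\le T$ we can build a scheme with $T_\emptyset\le T^*$, numbers $f_s\in\omega$ and clopen $C_s$ with
$$T_s\Vdash\dot W^{|s|}_{f_s}=2^\omega\setminus C_s,\qquad\nu(C_s)<\varepsilon_s.\tag{9}$$
For such a scheme $S_{\omega^{<\omega}}\le T^*$. The conditions $S=S_{\omega^{<\omega}}$ arising in this way are therefore dense below $T$, so we may fix such a scheme in $V$ with $S\in G$.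

**Step 2: the exceptional null set.** Let
$$N=\{x\in2^\omega:x\in C_s\text{ for infinitely many }s\},$$
a Borel set in $V$. Since $\sum_s\nu(C_s)<\infty$, we have $\nu(N)=0$ by Borel–Cantelli.

**Step 3: a bound outside $N$.** In $V[G]$ put $f_0(n)=f_s$ for the unique $s$ with $|s|=n$ and $t_s\subset g$. By Lemma 1, $T_s\in G$ for this $s$, so $W^n_{f_0(n)}=2^\omega\setminus C_s$. If $x\in X\setminus N$, then $x\in C_s$ for only finitely many $s$. The sequences $s$ belonging to different $n$ are different, so $\forall^\infty n\;x\in W^n_{f_0(n)}$.

**Step 4: a bound on $N$, and the conclusion.** By hypothesis $X\cap N$ is Hurewicz in $V[G]$, so (H2) gives $f_1$ with $\forall x\in X\cap N\;\forall^\infty n\;x\in W^n_{f_1(n)}$. By monotonicity in $m$, the function $f=\max(f_0,f_1)$ satisfies $\forall x\in X\;\forall^\infty n\;x\in W^n_{f(n)}$. By (H3), $X$ is Hurewicz in $V[G]$. $\blacksquare$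

With $\nu$ Lebesgue measure and $X$ a Sierpiński set of $V$, the set $X\cap N$ of Step 4 is countable. So in every Miller extension of every ground model, each ground-model Sierpiński set is Hurewicz; in particular every Hurewicz Sierpiński set remains Hurewicz.
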